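\title{The Bogomolov property does not pass to composita of quadratic extensions}

\begin{abstract}
Let $\mathcal{G}$ be the multiplicative group or an elliptic curve over a number field $k$. An algebraic extension of $k$ has the Bogomolov property with respect to $\mathcal{G}$ if the canonical height of its non-torsion points is bounded below by a positive constant. We construct an algebraic extension $F/k$ such that every finite extension of $F$ has the Bogomolov property and contains only finitely many roots of unity, while the compositum of all quadratic extensions of $F$ does not have the Bogomolov property. This answers in the negative two questions on the fields $F^{(d)}$ and $F^{ab}$ from a paper of Grizzard, Habegger and Pottmeyer. The field $F$ is generated by the images of $p$-power division points in the quotient of $\mathcal{G}$ by $\pm1$. The proof combines a ramification estimate that is uniform in the base field with a dihedral symmetry.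
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a number field with algebraic closure $\overline{k}$; all algebraic extensions of $k$ are taken inside $\overline{k}$. Let $\mathcal{G}$ be the multiplicative group $\mathbb{G}_m$ or an elliptic curve $E$ over $k$, and let $\hat h$ be the absolute logarithmic Weil height $h$ if $\mathcal{G}=\mathbb{G}_m$ and the N\'eron--Tate height if $\mathcal{G}=E$. In both cases $\hat h$ vanishes exactly at the torsion points, which for $\mathbb{G}_m$ are the roots of unity. An algebraic extension $L/k$ has the \emph{Bogomolov property with respect to $\mathcal{G}$} if there is $\varepsilon>0$ such that $\hat h(P)\ge\varepsilon$ for every non-torsion point $P\in\mathcal{G}(L)$.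

A number field has this property, because it carries only finitely many points of bounded height. The field $\overline{k}$ does not: dividing a non-torsion point by $n$ divides its height by $n$ or by $n^2$. The property passes to subfields, and the problem is how far it passes upward. For a field $F$ and an integer $d\ge1$, let $F^{(d)}$ be the compositum of all extensions of $F$ of degree at most $d$, and let $F^{ab}$ be the maximal abelian extension of $F$. The following questions come from \cite{GHP}. Let $F/k$ be an algebraic extension such that every finite extension of $F$ has the Bogomolov property with respect to $\mathcal{G}$.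
\begin{enumerate}
\item[(1)] Does $F^{(d)}$ have the Bogomolov property with respect to $\mathcal{G}$ for every $d$?
\item[(2)] Does $F^{ab}$ have the Bogomolov property with respect to $\mathcal{G}$ if, in addition, every finite extension of $F$ contains only finitely many roots of unity?
\end{enumerate}

The hypotheses remove two obvious obstructions. If some extension of $F$ of degree at most $d$ lacks the property, then so does $F^{(d)}$; Section~\ref{sec:model} exhibits a field with the property that has a quadratic extension without it. If $F$ contains infinitely many roots of unity, then it contains a primitive $n$-th root of unity for arbitrarily large $n$, the extension $F(2^{1/n})/F$ is cyclic, and $h(2^{1/n})=(\log 2)/n$, so that $F^{ab}$ lacks the property with respect to $\mathbb{G}_m$.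

Every point over $F^{(d)}$ or $F^{ab}$ is defined over some finite extension $F'$ of $F$, and each $F'$ has its own constant $\varepsilon$. Both questions therefore ask whether these constants are uniform in a family of finite extensions of a restricted shape. When $F$ is a number field and $\mathcal{G}=\mathbb{G}_m$, question (1) has a positive answer by a short $p$-adic argument (Example~\ref{ex:numberfield}), and one might guess that this persists. It does not.

\begin{theorem}\label{thm:main}
Let $k$ be a number field and let $\mathcal{G}_1,\dots,\mathcal{G}_m$ be a finite list of groups, each of which is $\mathbb{G}_m$ or an elliptic curve over $k$. There are an algebraic extension $F/k$ and a constant $c>0$ with the following properties.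
\begin{enumerate}
\item[(i)] For every finite extension $F'/F$ and every $l$, only finitely many points of $\mathcal{G}_l(F')$, torsion points included, satisfy $\hat h<c$. In particular, every finite extension of $F$ has the Bogomolov property with respect to every $\mathcal{G}_l$ and has finite torsion in each $\mathcal{G}_l$.
\item[(ii)] For every $l$ and every $\varepsilon>0$ there is a non-torsion point $P\in\mathcal{G}_l(\overline{k})$, defined over an extension of $F$ of degree at most $2$, with $\hat h(P)<\varepsilon$. Hence $F^{(2)}$ has the Bogomolov property with respect to none of the $\mathcal{G}_l$.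
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For every number field $k$ and every $\mathcal{G}$, both questions have a negative answer. More precisely, there is an algebraic extension $F/k$ such that every finite extension of $F$ has the Bogomolov property with respect to $\mathcal{G}$ and contains only finitely many roots of unity, while neither $F^{ab}$ nor any $F^{(d)}$ with $d\ge2$ has the Bogomolov property with respect to $\mathcal{G}$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} to the list $\mathbb{G}_m$ or to the list $\mathbb{G}_m,E$. Finite torsion in $\mathbb{G}_m$ means finitely many roots of unity. We have $F^{(2)}\subset F^{(d)}$ for $d\ge2$, and $F^{(2)}\subset F^{ab}$ because a compositum of quadratic extensions is abelian. The small points of (ii) therefore lie in all these fields.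
\end{proof}

For $d=1$ the statement in (1) holds trivially, since $F^{(1)}=F$.

The idea is to take a point $X$ of small height, obtained by dividing a point $Z$ by a high power of a prime $p$, and to adjoin not $X$ but only the unordered pair $\pm X$. Section~\ref{sec:model} shows by hand, for $\mathbb{G}_m$ over $\mathbb{Q}$, that the resulting field has no new small points. Section~\ref{sec:reduction} isolates one step of the construction of $F$ (Proposition~\ref{prop:step}) and derives the theorem from it. Sections~\ref{sec:local}--\ref{sec:height} contain the $p$-adic tools, and Section~\ref{sec:step} proves the proposition.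

\section{Heights and the quotient by $\pm1$}\label{sec:prelim}

For $k\subset L\subset\overline{k}$ put $G_L=\operatorname{Gal}(\overline{k}/L)$. We write all groups $\mathcal{G}$ additively, also $\mathbb{G}_m$, except in explicit computations with numbers; $[n]$ is multiplication by $n$, and $\mathcal{G}[n]$ is its kernel in $\mathcal{G}(\overline{k})$. The notation $Q\in\mathcal{G}(L)$ means that the coordinates of $Q$ lie in $L$, and $L(Q)$ is the field that they generate over $L$. Put $r=1$ for $\mathbb{G}_m$ and $r=2$ for an elliptic curve, so that $|\mathcal{G}[n]|=n^r$. For each elliptic curve we fix an equation $y^2=x^3+Ax+B$ over $k$.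

\subsection*{Heights}
For $\alpha$ in a number field $N$,
\[
h(\alpha)=\frac{1}{[N:\mathbb{Q}]}\sum_{w}[N_w:\mathbb{Q}_w]\log\max(1,|\alpha|_w),
\]
where $w$ runs over the places of $N$ and $|\cdot|_w$ extends a standard absolute value of $\mathbb{Q}$. On an elliptic curve we normalize $\hat h(P)=\frac12\lim_n4^{-n}h(x([2^n]P))$; another normalization only changes constants. We use the following standard facts.
\begin{enumerate}
\item[(H1)] $\hat h(\sigma P)=\hat h(P)$ for $\sigma\in G_k$; $\hat h([n]P)=|n|^r\hat h(P)$; $\hat h(P-Q)\le2\hat h(P)+2\hat h(Q)$; and $\hat h(P)=0$ if and only if $P$ is torsion. On $\mathbb{G}_m$ one even has $h(\alpha/\beta)\le h(\alpha)+h(\beta)$.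
\item[(H2)] $h(\alpha-1)\le h(\alpha)+\log2$. On an elliptic curve $E$ there is a constant $\kappa$, depending only on the equation, with $h(x(P))\le2\hat h(P)+\kappa$ for all $P\ne0$.
\item[(H3)] (Northcott) There are only finitely many points of $\mathcal{G}(\overline{k})$ of bounded height $\hat h$ and bounded degree over $k$.
\item[(H4)] Let $p$ be a prime and $v$ the valuation of $\overline{\mathbb{Q}}_p$ with $v(p)=1$. Let $\alpha\in N^*$ and $V>0$. If a proportion at least $\rho$ of all embeddings $\iota:N\to\overline{\mathbb{Q}}_p$ satisfy $v(\iota\alpha)\le-V$, then $h(\alpha)\ge\rho V\log p$. The same holds with the condition $v(\iota\alpha)\ge V$.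
\end{enumerate}
For (H4), keep only the places $w\mid p$ in the definition of $h$; such a place is induced by exactly $[N_w:\mathbb{Q}_p]$ embeddings $\iota$. The second form follows from $h(\alpha^{-1})=h(\alpha)$. Combined with (H2), fact (H4) says that a number which is $p$-adically close to $1$ at many embeddings, but different from $1$, cannot have small height. This principle drives the whole paper, and it already settles the simplest case of question (1).

\begin{example}\label{ex:numberfield}
Let $F$ be a number field and $d\ge1$. Then $F^{(d)}$ has the Bogomolov property with respect to $\mathbb{G}_m$. Indeed, let $p$ be an odd prime. The field $\mathbb{Q}_p$ has only finitely many extensions of degree at most $d[F:\mathbb{Q}]$ in $\overline{\mathbb{Q}}_p$, so their compositum $\mathcal{L}$ is finite over $\mathbb{Q}_p$, and it contains the image of every embedding $F^{(d)}\to\overline{\mathbb{Q}}_p$. Let $e$ be the ramification index of $\mathcal{L}$ and $n=|(\mathcal{O}_{\mathcal{L}}/p^2\mathcal{O}_{\mathcal{L}})^*|$. Let $\alpha\in F^{(d)}$ be nonzero and not a root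 of unity, and consider the embeddings $\iota$ of $\mathbb{Q}(\alpha)$. If at least a quarter of them have $v(\iota\alpha)<0$, or at least a quarter have $v(\iota\alpha)>0$, then $h(\alpha)\ge(\log p)/(4e)$ by (H4). Otherwise at least half of them map $\alpha$ to a unit of $\mathcal{L}$, so that $v(\iota(\alpha^n-1))\ge2$, and $\log p\le h(\alpha^n-1)\le nh(\alpha)+\log2$. In all cases $h(\alpha)$ is bounded below by a positive number independent of $\alpha$.
\end{example}

\subsection*{The quotient by $\pm1$}
Define a map $\pi$ and a polynomial $D\in k[x]$ by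
\[
\begin{array}{lll}
\mathcal{G}=\mathbb{G}_m: & \pi(X)=X+X^{-1}, & D(x)=x^2-4;\\[2pt]
\mathcal{G}=E: & \pi(P)=x(P), & D(x)=x^3+Ax+B.
\end{array}
\]
Then $\pi(P)=\pi(P')$ if and only if $P'=\pm P$, and $[L(P):L(\pi(P))]\le2$ for every $L\supset k$. The polynomial $D$ is squarefree and non-constant. If $x_0\in k$ and $D(x_0)\ne0$, the points above $x_0$ are $\pm Z$ with $Z=(x_0+\sqrt{D(x_0)})/2$ or $Z=(x_0,\sqrt{D(x_0)})$, so $k(Z)=k(\sqrt{D(x_0)})$. For a prime $p$ and $a\ge0$ the map $[p^a]$ commutes with $\pm1$, and
\[
\pi([p^a]P)=\frac{\alpha_a(\pi(P))}{\beta_a(\pi(P))}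
\]
with coprime polynomials $\alpha_a,\beta_a\in k[x]$, where $\alpha_a$ is monic and $\deg\alpha_a=p^{ra}>\deg\beta_a$. For $\mathbb{G}_m$ one has $\beta_a=1$ and $\alpha_a(X+X^{-1})=X^{p^a}+X^{-p^a}$; for $E$ this is the multiplication formula for the $x$-coordinate. Consequently, if $[p^a]X=Z\neq0$ and $\pi(Z)=x_0\in k$, then $\pi(X)$ is a root of the monic polynomial $\alpha_a(x)-x_0\beta_a(x)\in k[x]$ of degree $p^{ra}$.

\section{A model case: one tower over $\mathbb{Q}(\zeta_p)$}\label{sec:model}

We want a field without small points that has a quadratic extension with small points. The natural candidate is generated by $X+X^{-1}$, where $X$ is a root of high order of a fixed number $Z$. A rational $Z$ does not work: if $X^{p^j}=2$ with $p$ odd, then $[\mathbb{Q}(X):\mathbb{Q}(X+X^{-1})]$ is at most $2$ and divides $p^j$, so $X+X^{-1}$ generates $\mathbb{Q}(X)$. We need $X\mapsto X^{-1}$ to be a Galois automorphism, and for this $Z$ should be a quadratic irrationality of norm $1$.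

Let $p$ be an odd prime, $\zeta$ a primitive $p$-th root of unity, and $M=\mathbb{Q}(\zeta)$. Let $\epsilon=(p+\sqrt{p^2+4})/2$, so that $\epsilon^2-p\epsilon-1=0$, and put
\[
Z=\epsilon^2=1+p\epsilon,\qquad X_j=Z^{1/p^j}>1,\qquad x_j=X_j+X_j^{-1}.
\]
The norm of $\epsilon$ is $-1$, so $Z^{-1}$ is the conjugate of $Z$ and $x_0=p^2+2$. For $p=5$, $Z=(27+5\sqrt{29})/2$.

\begin{proposition}\label{prop:model}
If $j\ge2$, $Q\in M(x_j)^*$ and $h(Q)<\frac1{2p}\log\frac p2$, then $Q\in M(x_{j-1})$. Consequently $L=\bigcup_jM(x_j)$ has the Bogomolov property with respect to $\mathbb{G}_m$, and its quadratic extension $L(\epsilon)$ does not.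
\end{proposition}

\begin{proof}
\emph{The local fields.} Let $\iota:M(X_j)\to\overline{\mathbb{Q}}_p$ be any embedding. Since $x^2-px-1\equiv(x-1)(x+1)\pmod p$, Hensel's lemma gives $\iota\epsilon\in\mathbb{Z}_p^*$, so $\iota Z\in\mathbb{Z}_p$ and $v(\iota Z-1)=1$. For $n\le j$, the element $t_n=\iota X_n-1$ is a root of $(1+t)^{p^n}-\iota Z$, which is an Eisenstein polynomial over $\mathbb{Z}_p$; hence $v(t_n)=p^{-n}$. Also $v(\iota\zeta-1)=\frac1{p-1}$. The field $\mathcal{L}_n=\mathbb{Q}_p(\iota\zeta,\iota X_n)$ has degree at most $(p-1)p^n$ and contains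
\[
\varpi_n=(\iota\zeta-1)\,t_n^{-(p^n-1)/(p-1)},\qquad v(\varpi_n)=\frac{1}{p-1}-\frac{p^n-1}{(p-1)p^n}=\frac1{(p-1)p^n}.
\]
So $\mathcal{L}_n/\mathbb{Q}_p$ is totally ramified of degree $(p-1)p^n$, with uniformizer $\varpi_n$ and ring of integers $\mathbb{Z}_p[\varpi_n]$.

\emph{The global fields.} It follows that $[M(X_n):M(X_{n-1})]\ge[\mathcal{L}_n:\mathcal{L}_{n-1}]=p$, so $M(X_n)/M(X_{n-1})$ is cyclic of degree $p$. The only quadratic subfield of $M$ is $\mathbb{Q}(\sqrt{\pm p})$, and neither $p^2+4$, which lies strictly between $p^2$ and $(p+1)^2$, nor $\pm p(p^2+4)$, which is divisible by $p$ exactly once, is a square. Hence $[M(Z):M]=2$ and $[M(X_n):M]=2p^n$. Since $x_n$ has degree at most $p^n$ over $\mathbb{Q}$, we get $[M(x_n):M]=p^n$ and $[M(X_n):M(x_n)]=2$. On $M(X_j)$ we thus have two automorphisms that fix $M$: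
\[
\sigma:X_j\mapsto\zeta X_j,\qquad g:X_j\mapsto X_j^{-1},\qquad g\sigma g^{-1}=\sigma^{-1}.
\]
The first generates $\operatorname{Gal}(M(X_j)/M(X_{j-1}))$. The second fixes $M(x_j)$, and it restricts to the generator of $\operatorname{Gal}(M(X_{j-1})/M(x_{j-1}))$.

\emph{The automorphism $\sigma$ moves every element very little.} Let $s$ be the automorphism of $\mathcal{L}_j/\mathcal{L}_{j-1}$ with $s(\iota X_j)=\iota\zeta\cdot\iota X_j$; then $\iota\sigma=s\iota$. We have $st_j/t_j-1=(\iota\zeta-1)\,\iota X_j/t_j$, which has valuation $\gamma_j=\frac1{p-1}-p^{-j}$. The elements $1+z$ with $v(z)\ge\gamma_j$ form a group, and $s\varpi_j/\varpi_j$ is a power of $st_j/t_j$, so $v(s\varpi_j/\varpi_j-1)\ge\gamma_j$. A unit $w$ is a polynomial in $\varpi_j$ over $\mathbb{Z}_p$, so $v(sw/w-1)=v(sw-w)\ge v(s\varpi_j-\varpi_j)\ge\gamma_j$. Every $y\in\mathcal{L}_j^*$ is a power of $\varpi_j$ times a unit, whence $v(sy/y-1)\ge\gamma_j$.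

\emph{The displacement is torsion.} Put $\theta=\sigma Q/Q$. For every $\iota$ we have $\iota\theta=1+z$ with $v(z)\ge\gamma_j$, and so $v((1+z)^p-1)\ge\min(1+\gamma_j,p\gamma_j)>1$, because $p\gamma_j\ge\frac p{p-1}-\frac1p>1$ for $j\ge2$. If $\theta^p\ne1$, then (H4), (H2) and (H1) give $\log p\le h(\theta^p-1)\le2p\,h(Q)+\log2$, contrary to the hypothesis. So $\theta^p=1$ and $\theta\in M$.

\emph{The displacement is trivial.} Since $g$ and $\sigma$ fix $\theta$, and $g$ fixes $Q$,
\[
\theta=g\theta=\frac{g\sigma g^{-1}Q}{Q}=\frac{\sigma^{-1}Q}{Q}=\bigl(\sigma^{-1}\theta\bigr)^{-1}=\theta^{-1}.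
\]
Thus $\theta^2=\theta^p=1$ and $\theta=1$. So $Q\in M(X_{j-1})$, and $gQ=Q$ gives $Q\in M(x_{j-1})$.

All elements of $L^*$ of height less than $\frac1{2p}\log\frac p2$ therefore lie in the number field $M(x_1)$, and by (H3) they are finite in number. On the other hand $\epsilon\notin M(x_n)$, because $[M(x_n):M]$ is odd, so $M(x_n,\epsilon)=M(X_n)$. Hence $L(\epsilon)$ contains all $X_n$, which are not roots of unity and have height $p^{-n}h(Z)$.
\end{proof}

The last step is the only one that uses $Q\in M(x_j)$ rather than $Q\in M(X_j)$, and it fails without it: for $Q=X_j$ the displacement is $\theta=\zeta$.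

The field $L$ is not yet a counterexample, since the single finite extension $L(\epsilon)$ contains all the small points. The remedy is to stop the tower at a finite level and to start again with a new point $Z$ in a new quadratic field. This creates three difficulties.
\begin{enumerate}
\item[(a)] The base field $M$ must now contain all fields built earlier, and also any given number field, since all finite extensions of $F$ have to be controlled. Such an $M$ is wildly ramified at $p$, and there is no explicit uniformizer like $\varpi_j$. Taking a new prime at each step is no way out, as the bound $\frac1{2p}\log\frac p2$ tends to $0$. Section~\ref{sec:deep} shows that the estimate on $sy/y-1$ survives, with a constant independent of $M$, from some level $a_0$ on.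
\item[(b)] The descent then stops at level $a_0$, and the bottom of the tower could contain small points that are not in $M$. We exclude this by choosing $Z$ with Hilbert's irreducibility theorem.
\item[(c)] For elliptic curves, formal groups replace the expansion of $(1+t)^p$. For ordinary reduction, one embedding $\iota$ sees only a line in $E[p]$. Also, a tower built from one group of the list must not create small points on the other groups.
\end{enumerate}

\section{Reduction to one step}\label{sec:reduction}

The following proposition says what one step of the construction has to achieve. The essential point is that $c$ does not depend on $M$.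

\begin{proposition}\label{prop:step}
There are a finite extension $M_0/k$ and a constant $c>0$, depending only on $k$ and the list $\mathcal{G}_1,\dots,\mathcal{G}_m$, with the following property. For every finite Galois extension $M/k$ containing $M_0$, every $i$ and every $\varepsilon>0$ there is a finite extension $\Phi/k$ such that
\begin{enumerate}
\item[(A)] $[M\Phi:M]=[\Phi:k]$;
\item[(B)] for every $l$, each $Q\in\mathcal{G}_l(M\Phi)$ with $\hat h(Q)<c$ lies in $\mathcal{G}_l(M)$;
\item[(C)] some non-torsion point $X\in\mathcal{G}_i(\overline{k})$ with $\hat h(X)<\varepsilon$ is defined over an extension of $\Phi$ of degree at most $2$.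
\end{enumerate}
\end{proposition}

Property (B) says that adjoining $\Phi$ to $M$ creates no small points. Property (A) allows us to replace $M$ by any of its subfields containing $k$, by means of the next observation.

\begin{lemma}\label{lem:disjoint}
Let $K\subset K'$ and $\Phi$ be finite extensions of $k$ with $[K'\Phi:K']\ge[K\Phi:K]$. Then $K'\cap K\Phi=K$.
\end{lemma}

\begin{proof}
Let $I=K'\cap K\Phi\supset K$. Then $I\Phi=K\Phi$ and $I\subset K'$, so $[K\Phi:I]=[I\Phi:I]\ge[K'\Phi:K']\ge[K\Phi:K]$, which forces $I=K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:step}]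
Let $J_1,J_2,\dots$ be an enumeration of all finite extensions of $k$ in $\overline{k}$, and let $i(1),i(2),\dots$ be a sequence in $\{1,\dots,m\}$ that takes each value infinitely often. Put $K_0=k$. Given the number field $K_{n-1}$, let $M_n$ be the Galois closure over $k$ of $M_0K_{n-1}J_1\cdots J_n$, let $\Phi_n$ be the field given by Proposition~\ref{prop:step} for $M_n$, $i(n)$ and $\varepsilon=1/n$, and put $K_n=K_{n-1}\Phi_n$. Let $F=\bigcup_nK_n$.

(ii) By (C), for every $n$ there is a non-torsion point of $\mathcal{G}_{i(n)}$ of height less than $1/n$ that is defined over an extension of $\Phi_n$ of degree at most $2$, hence over an extension of $F$ of degree at most $2$. Each $l$ equals $i(n)$ for arbitrarily large $n$.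

(i) Let $F'=F(\delta)$ be a finite extension of $F$. Then $k(\delta)=J_{\nu}$ for some $\nu$, and $F'=\bigcup_nK_nJ_\nu$. Let $Q\in\mathcal{G}_l(F')$ with $\hat h(Q)<c$, and let $n\ge0$ be minimal with $Q\in\mathcal{G}_l(K_nJ_\nu)$. Suppose that $n>\nu$, and put $K=K_{n-1}J_\nu\subset M_n$. Then $K_nJ_\nu=K\Phi_n\subset M_n\Phi_n$, so $Q\in\mathcal{G}_l(M_n)$ by (B). By (A), $[M_n\Phi_n:M_n]=[\Phi_n:k]\ge[K\Phi_n:K]$, so $M_n\cap K\Phi_n=K$ by Lemma~\ref{lem:disjoint}. Thus $Q\in\mathcal{G}_l(K_{n-1}J_\nu)$, which contradicts the minimality of $n$. Hence $n\le\nu$, and all points of $\mathcal{G}_l(F')$ with $\hat h<c$ are defined over the number field $K_\nu J_\nu$. By (H3) there are finitely many. They include all torsion points, and the positive values of $\hat h$ on $\mathcal{G}_l(F')$ are bounded below by the minimum of $c$ and finitely many positive numbers.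
\end{proof}

The rest of the paper proves Proposition~\ref{prop:step}.

\section{The primes and the formal groups}\label{sec:local}

\subsection*{Choice of primes}
An elliptic curve is called CM if it has complex multiplication over $\overline{k}$. For each $i\in\{1,\dots,m\}$ we choose a prime $p_i\ge5$ and an embedding $k\to\overline{\mathbb{Q}}_{p_i}$, inducing a prime $\mathfrak{p}_i$ of $k$, such that:
\begin{enumerate}
\item[(P1)] $\mathfrak{p}_i$ is unramified over $p_i$, and the equations of all elliptic curves in the list are integral at $\mathfrak{p}_i$ with good reduction;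
\item[(P2)] if $\mathcal{G}_i$ is a CM curve, then $p_i$ is inert in the CM field;
\item[(P3)] if $\mathcal{G}_i$ is a non-CM curve, then $\mathcal{G}_i[p_i]$ is an irreducible $\mathbb{F}_{p_i}[G_k]$-module.
\end{enumerate}
Condition (P1) excludes finitely many primes, and infinitely many primes are inert in a given quadratic field. Under (P2) the reduction of $\mathcal{G}_i$ at $\mathfrak{p}_i$ is supersingular, by Deuring's criterion \cite[Ch.~13, \S4]{Lang}. Condition (P3) holds for all but finitely many primes \cite[Ch.~IV, \S2.1]{SerreAbelian}; this also follows from Serre's theorem of 1972 that $G_k\to\mathrm{GL}_2(\mathbb{F}_p)$ is surjective for almost all $p$.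

From now on $i$ is fixed. We write $\mathcal{G}=\mathcal{G}_i$, $p=p_i$, $\mathfrak{p}=\mathfrak{p}_i$, and $\iota_k$ for the chosen embedding; $r,\pi,D,\alpha_a,\beta_a$ refer to $\mathcal{G}$ and $p$. The tower of fields will be built from $\mathcal{G}$. The letter $\mathcal{H}$ denotes an arbitrary group $\mathcal{G}_l$ of the list, possibly $\mathcal{G}$ itself; it is the \emph{test group} on which we look for small points.

\subsection*{Local fields}
It is convenient to discard all unramified extensions at once. Let $\mathcal{K}\subset\mathbb{C}_p$ be the completion of the maximal unramified extension of $\mathbb{Q}_p$, and $\mathcal{W}$ its ring of integers, a complete discrete valuation ring with uniformizer $p$ and residue field $\overline{\mathbb{F}}_p$. Let $\overline{\mathcal{K}}\supset\overline{\mathbb{Q}}_p$ be the algebraic closure of $\mathcal{K}$ in $\mathbb{C}_p$, with valuation $v$, ring of integers $\mathcal{O}$ and maximal ideal $\mathfrak{m}$. Every finite extension $\mathcal{L}/\mathcal{K}$ is complete and totally ramified, so a uniformizer has valuation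 $1/[\mathcal{L}:\mathcal{K}]$. By Hensel's lemma every unit of $\mathcal{W}$ is a square. By (P1), $\iota_k(k)\subset\mathcal{K}$, and every $\mathcal{H}$ has a smooth group model over $\mathcal{W}$, namely $\mathbb{G}_m$ or the projective Weierstrass model. Its group $\mathcal{H}(\mathcal{O})$ is $\mathcal{O}^*$ for $\mathbb{G}_m$ and all of $\mathcal{H}(\overline{\mathcal{K}})$ for an elliptic curve. Reduction is a homomorphism $\mathcal{H}(\mathcal{O})\to\widetilde{\mathcal{H}}(\overline{\mathbb{F}}_p)$, and it is surjective already on $\mathcal{H}(\mathcal{W})$, by smoothness and Hensel's lemma.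

\subsection*{Formal groups}
Let $\widehat{\mathcal{H}}\subset\mathcal{H}(\mathcal{O})$ be the kernel of reduction. The parameter $t$, given by $t(X)=X-1$ on $\mathbb{G}_m$ and by $t=-x/y$ on an elliptic curve, is a bijection $\widehat{\mathcal{H}}\to\mathfrak{m}$, and the group law becomes a power series $t_1+t_2+t_1t_2(\cdots)$ with coefficients in $\mathcal{W}$. The coordinates of $P\in\widehat{\mathcal{H}}$ are Laurent series in $t(P)$ over $\mathcal{W}$, so $\mathcal{K}(P)=\mathcal{K}(t(P))$; on an elliptic curve $x=t^{-2}(1+\cdots)$. We write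
\[
v(P)=v(t(P))\quad(P\in\widehat{\mathcal{H}}),\qquad v(0)=\infty,
\]
and $\widehat{\mathcal{H}}(p^n\mathcal{W})$ for the subgroup of points with $t(P)\in p^n\mathcal{W}$, $n\ge1$. Thus $\widehat{\mathcal{H}}(p\mathcal{W})=\widehat{\mathcal{H}}\cap\mathcal{H}(\mathcal{W})$.

Write $[p](t)=\sum_{n\ge1}c_nt^n$ with $c_n\in\mathcal{W}$ and $c_1=p$. Let $q_{\mathcal{H}}$ be the least $n$ for which $c_n$ is a unit; this is $p$ raised to the height of the formal group. We have $q_{\mathcal{H}}=p$ for $\mathbb{G}_m$ and for ordinary reduction, and $q_{\mathcal{H}}=p^2$ for supersingular reduction. The group $\widetilde{\mathcal{H}}(\overline{\mathbb{F}}_p)[p]$ has order $p$ for ordinary reduction and is trivial in the other two cases.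

\begin{lemma}\label{lem:formal}
Let $q'=q_{\mathcal{H}}$ and $P,P'\in\widehat{\mathcal{H}}$.
\begin{enumerate}
\item[(F1)] $v(t(P+P')-t(P))=v(P')$.
\item[(F2)] $v([p]P)\ge\min(1+v(P),\,p\,v(P))$.
\item[(F3)] If $v(P)\le1$, then $P$ has exactly $q'$ preimages under $[p]$ in $\widehat{\mathcal{H}}$. They form a coset of $\widehat{\mathcal{H}}[p]$, they all have valuation $v(P)/q'$, and their parameters are the roots of a monic polynomial of degree $q'$ over $\mathcal{K}(P)$.
\item[(F4)] $|\widehat{\mathcal{H}}[p]|=q'$. The torsion of $\widehat{\mathcal{H}}$ is $p$-primary, and a point of exact order $p^n$, $n\ge1$, has valuation $1/(q'^{\,n-1}(q'-1))$.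
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) By the shape of the group law, $t(P+P')-t(P)=t(P')(1+t(P)(\cdots))$.

(F2) Let $\Omega(t)\,dt$, with $\Omega\in1+t\mathcal{W}[[t]]$, be the invariant differential. From $\Omega([p](t))\,[p]'(t)=p\,\Omega(t)$ we see that $[p]'(t)$ is $p$ times an invertible series. Hence $p\mid nc_n$, so $p\mid c_n$ if $p\nmid n$. The terms $c_nt^n$ with $p\nmid n$ have valuation at least $1+v(t)$, and the others at least $p\,v(t)$.

(F3) and (F4). Let $\tau\in\mathfrak{m}$. By the Weierstrass preparation theorem over the ring of integers of $\mathcal{K}(\tau)$, the series $[p](t)-\tau$ is an invertible series times a monic polynomial of degree $q'$ whose roots lie in $\mathfrak{m}$. These roots are simple, because $[p]'(t)$ has no zero in $\mathfrak{m}$. For $\tau=0$ this gives $|\widehat{\mathcal{H}}[p]|=q'$; for $\tau=t(P)$ it gives (F3) except for the valuation. For $t\in\mathfrak{m}$, $t\neq0$, the sum of the terms $c_nt^n$ with $n\ge q'$ has valuation exactly $q'v(t)$, and the sum of the terms with $n<q'$ has valuation exactly $1+v(t)$. If $[p](t)=\tau$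 with $v(\tau)\le1<1+v(t)$, then $q'v(t)=v(\tau)$. If $[p](t)=0$, then $q'v(t)=1+v(t)$, that is, $v(t)=1/(q'-1)$. The formula for points of order $p^n$ follows by induction from (F3). For $p\nmid n$ the series $[n](t)=nt+\cdots$ has no nonzero root in $\mathfrak{m}$, so the torsion is $p$-primary.
\end{proof}

For the tower group we put
\[
q=q_{\mathcal{G}},\qquad\gamma=\frac1{2(q-1)}.
\]
The number $\gamma$ is half the valuation of a nonzero point of $\widehat{\mathcal{G}}[p]$; it will play the role of $\gamma_j$ in Section~\ref{sec:model}. Either $q=p^r$, or $\mathcal{G}$ is an elliptic curve with ordinary reduction, which is then non-CM by (P2). The next two lemmas deal with the two features of the ordinary case.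

\subsection*{Visible directions}
A local automorphism will translate a division point by an element of $\widehat{\mathcal{G}}[p]$ only. So let $\mathcal{D}$ be the set of $T\in\mathcal{G}[p]$ such that $\iota T\in\widehat{\mathcal{G}}$ for some embedding $\iota:\overline{k}\to\overline{\mathbb{Q}}_p$ extending $\iota_k$.

\begin{lemma}\label{lem:directions}
The set $\mathcal{D}$ generates $\mathcal{G}[p]$. If $N/k$ is a finite Galois extension with $\mathcal{G}[p]\subset\mathcal{G}(N)$ and $T\in\mathcal{D}$, then a proportion at least $p^{-2}$ of the embeddings $\iota:N\to\overline{\mathbb{Q}}_p$ extending $\iota_k$ satisfy $\iota T\in\widehat{\mathcal{G}}$.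
\end{lemma}

\begin{proof}
If $q=p^r$, then $\widehat{\mathcal{G}}[p]$ is the full $p$-torsion by (F4), and $\mathcal{D}=\mathcal{G}[p]$. Otherwise $\mathcal{D}$ contains the line $\iota^{-1}(\widehat{\mathcal{G}}[p])$ for any $\iota$, and it is stable under $G_k$, because $\iota T=(\iota g^{-1})(gT)$. So $\mathcal{D}$ generates a nonzero $G_k$-submodule, which is $\mathcal{G}[p]$ by (P3). For the second statement let $\iota_0T\in\widehat{\mathcal{G}}$. The embeddings of $N$ extending $\iota_k$ are the $\iota_0g$ with $g\in\operatorname{Gal}(N/k)$, and $\iota_0gT\in\widehat{\mathcal{G}}$ for all $g$ in the stabilizer of $T$. The index of the stabilizer is the length of the orbit of $T$, which is at most $p^2$.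
\end{proof}

This is the only use of (P2) and (P3). If the line $\iota^{-1}(\widehat{\mathcal{G}}[p])$ were stable under $G_k$, all embeddings would see the same line and $\mathcal{D}$ would not generate $\mathcal{G}[p]$.

\subsection*{Base points}
In the model case the condition $v(\iota Z-1)=1$ made the tower totally ramified. In the ordinary case a division point of $Z$ need not reduce to $0$; we shall subtract from it a point of $\mathcal{G}(\mathcal{W})$ with the same reduction, and this changes $Z$ by a point $[p]C$. The valuation must remain $1$ after this change; if, for instance, $\iota Z=[p]C$, then $\iota Z$ has the unramified division point $C$. A congruence on $\pi(Z)$ suffices to ensure this.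

\begin{lemma}\label{lem:base}
There are $x_*\in\mathbb{Q}$ and $n_*\in\mathbb{Z}$ with the following property. Let $x_0\in k$ satisfy $v(\iota_k(x_0-x_*))\ge n_*$. Then $D(x_0)\ne0$, and for every point $Z$ above $x_0$ and every $\iota:\overline{k}\to\overline{\mathbb{Q}}_p$ extending $\iota_k$ we have $\iota Z\in\widehat{\mathcal{G}}(p\mathcal{W})$ and
\[
v(\iota Z-[p]C)=1\quad\text{for every }C\in\mathcal{G}(\mathcal{W})\text{ whose reduction is killed by }p.
\]
Moreover $Z$ is not torsion.
\end{lemma}

\begin{proof}
The map $\operatorname{cl}:\widehat{\mathcal{G}}(p\mathcal{W})\to\overline{\mathbb{F}}_p$, $P\mapsto t(P)/p\bmod p$, is a homomorphism, since the term $t_1t_2(\cdots)$ of the group law lies in $p^2\mathcal{W}$, and $\operatorname{cl}(P)\ne0$ if and only if $v(P)=1$. The points $C$ in the statement form a group, $[p]C\in\widehat{\mathcal{G}}(p\mathcal{W})$, and $C\mapsto\operatorname{cl}([p]C)$ is a homomorphism. It vanishes on $\widehat{\mathcal{G}}(p\mathcal{W})$, because $v([p]C)\ge\min(2,p)=2$ there by (F2). So it factors through $\widetilde{\mathcal{G}}(\overline{\mathbb{F}}_p)[p]$,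 and its image $\Sigma$ is a subgroup of $\overline{\mathbb{F}}_p$ of order $1$ or $p$. We must arrange that $\iota Z\in\widehat{\mathcal{G}}(p\mathcal{W})$ and $\operatorname{cl}(\iota Z)\notin\Sigma$. We omit $\iota_k$ from the notation.

Let $\mathcal{G}=\mathbb{G}_m$, so that $\Sigma=0$. Take $x_*=2+p^2$ and $n_*=3$. Then $x_0=2+p^2w$ with $w\in\mathcal{W}^*$, and $D(x_0)=p^2w(4+p^2w)$ is the square of an element $d_0\in\mathcal{K}$ with $v(d_0)=1$. Hence $t(\iota Z)=(x_0\pm d_0)/2-1=(p^2w\pm d_0)/2$ lies in $\mathcal{K}$ and has valuation $1$.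

Let $\mathcal{G}$ be an elliptic curve. The nonzero elements of $\Sigma$ come in pairs $\pm\lambda$, so their squares take at most $(p-1)/2$ values. Choose $w_*\in\{1,\dots,p-1\}$ such that $w_*^{-1}\bmod p$ is not one of these values, and take $x_*=w_*p^{-2}$ and $n_*=-1$. Then $x_0=wp^{-2}$ with $w\in\mathcal{W}$, $w\equiv w_*\pmod p$, and
\[
D(x_0)=p^{-6}w^3\bigl(1+Ap^4w^{-2}+Bp^6w^{-3}\bigr)
\]
is the square of an element $d_0\in\mathcal{K}$ with $v(d_0)=-3$. The point $\iota Z=[x_0:\pm d_0:1]$ reduces to $[0:1:0]$, and $t(\iota Z)^2=x_0^2/D(x_0)\equiv p^2w^{-1}\pmod{p^6}$. So $\operatorname{cl}(\iota Z)^2=w_*^{-1}\bmod p$, which is nonzero and is not the square of an element of $\Sigma$.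

Finally $v(\iota Z)=1$ (take $C=0$), while nonzero torsion points of $\widehat{\mathcal{G}}$ have valuation at most $1/(q-1)<1$ by (F4).
\end{proof}

\section{Division towers over a ramified base}\label{sec:deep}

A \emph{division chain} of length $j\ge1$ is a sequence $Y_0,\dots,Y_j\in\widehat{\mathcal{G}}$ with $Y_0\in\widehat{\mathcal{G}}(p\mathcal{W})$, $v(Y_0)=1$ and $[p]Y_n=Y_{n-1}$. Put $t_n=t(Y_n)$ and $\mathcal{K}_n=\mathcal{K}(Y_n)$, and for a finite Galois extension $\mathcal{L}/\mathcal{K}$ put $\mathcal{L}_n=\mathcal{L}(Y_n)$. We want to show that the embeddings of $\mathcal{L}_j$ over $\mathcal{L}_{j-1}$ move all elements very little. In the model case $\mathcal{L}$ had degree prime to $p$, and this gave a uniformizer of $\mathcal{L}_j$ as a monomial. In general we measure the displacement of a uniformizer through the different, which records the sum of the displacements under all embeddings and behaves well in towers.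

\subsection*{Differents and ramification groups}
Let $\mathcal{K}\subset\mathcal{M}\subset\mathcal{M}'$ be finite extensions and $\varpi$ a uniformizer of $\mathcal{M}'$. As $\mathcal{M}'/\mathcal{M}$ is totally ramified, the minimal polynomial $g$ of $\varpi$ over $\mathcal{M}$ is Eisenstein, $\mathcal{O}_{\mathcal{M}'}=\mathcal{O}_{\mathcal{M}}[\varpi]$, and the different is generated by $g'(\varpi)$. Its valuation is
\begin{equation}\label{eq:diffsum}
\partial(\mathcal{M}'/\mathcal{M})=v(g'(\varpi))=\sum_{s\ne\mathrm{id}}v(s\varpi-\varpi),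
\end{equation}
where $s$ runs over the embeddings $\mathcal{M}'\to\overline{\mathcal{K}}$ over $\mathcal{M}$ other than the inclusion. The quantity $\partial$ is additive in towers. Moreover,
\begin{equation}\label{eq:diffbound}
\partial(\mathcal{M}'/\mathcal{M})<1+v(\nu),\qquad\nu=[\mathcal{M}':\mathcal{M}].
\end{equation}
Indeed, write $g=\sum_{n\le\nu}a_nx^n$ with $a_\nu=1$. In the valuation of $\mathcal{M}'$ normalized by $\varpi\mapsto1$, a nonzero term $na_n\varpi^{n-1}$ of $g'(\varpi)$ has valuation congruent to $n-1$ modulo $\nu$. These valuations are distinct, so $v(g'(\varpi))$ is the least valuation of a term, and it is at most $v(\nu\varpi^{\nu-1})\le v(\nu)+(\nu-1)/\nu$.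

Let $\mathcal{N}/\mathcal{K}$ be finite Galois with group $\Gamma$ and uniformizer $\varpi$. The lower ramification groups are $\Gamma_n=\{s\in\Gamma:v(s\varpi-\varpi)\ge(n+1)/|\Gamma|\}$ for integers $n\ge0$; they are normal and decreasing, $\Gamma_0=\Gamma$, and $\Gamma_n=1$ for large $n$. For real $x>-1$ put $\Gamma_x=\Gamma_{\lceil x\rceil}$ and $\varphi(x)=\int_0^x|\Gamma_y|/|\Gamma|\,dy$. The function $\varphi$ is an increasing bijection of $(-1,\infty)$, and the upper numbering is defined by $\Gamma^{\varphi(x)}=\Gamma_x$. Its advantage is compatibility with quotients: for a normal subgroup $H$, the image of $\Gamma^u$ in $\Gamma/H$ is $(\Gamma/H)^u$.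

\begin{lemma}\label{lem:integral}
Let $\mathcal{M}\subset\mathcal{N}$ be the fixed field of a subgroup $H\subset\Gamma$. Then
\[
\partial(\mathcal{M}/\mathcal{K})=\int_{-1}^\infty\Bigl(1-\frac{|H\cap\Gamma^u|}{|\Gamma^u|}\Bigr)du.
\]
\end{lemma}

\begin{proof}
By \cite[Ch.~IV, Props.~2 and 4]{SerreLocal}, $\partial(\mathcal{N}/\mathcal{M})=|\Gamma|^{-1}\sum_{n\ge0}(|H\cap\Gamma_n|-1)$. Subtract this from the same formula for $H=\Gamma$ and use additivity:
\[
\partial(\mathcal{M}/\mathcal{K})=\frac1{|\Gamma|}\sum_{n\ge0}\bigl(|\Gamma_n|-|H\cap\Gamma_n|\bigr)=\int_{-1}^\infty\Bigl(1-\frac{|H\cap\Gamma_x|}{|\Gamma_x|}\Bigr)\frac{|\Gamma_x|}{|\Gamma|}\,dx.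
\]
Now substitute $u=\varphi(x)$.
\end{proof}

\subsection*{The tower over $\mathcal{K}$ and the effect of the base}

\begin{lemma}\label{lem:tower}
For $1\le n\le j$ we have $[\mathcal{K}_n:\mathcal{K}_{n-1}]=q$ and $\partial(\mathcal{K}_n/\mathcal{K}_{n-1})=1$. Hence $[\mathcal{K}_n:\mathcal{K}]=q^n$ and $\partial(\mathcal{K}_n/\mathcal{K})=n$.
\end{lemma}

\begin{proof}
We have $\mathcal{K}_0=\mathcal{K}$ and $\mathcal{K}_{n-1}\subset\mathcal{K}_n$. By (F3), $v(t_n)=q^{-n}$, so $[\mathcal{K}_n:\mathcal{K}]\ge q^n$, and $[\mathcal{K}_n:\mathcal{K}_{n-1}]\le q$. Hence all these inequalities are equalities, $t_n$ is a uniformizer of $\mathcal{K}_n$, and its conjugates over $\mathcal{K}_{n-1}$ are all $q$ elements $t(Y_n+T)$ with $T\in\widehat{\mathcal{G}}[p]$. By \eqref{eq:diffsum}, (F1) and (F4), $\partial(\mathcal{K}_n/\mathcal{K}_{n-1})=\sum_{T\ne0}v(T)=(q-1)\cdot\frac1{q-1}=1$.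
\end{proof}

The different of $\mathcal{K}_n$ grows without bound, whereas $\mathcal{L}$ is fixed. The next lemma turns this into the statement that, high in the tower, adjoining $\mathcal{L}$ costs almost nothing.

\begin{lemma}\label{lem:delta}
Let $b\ge0$ be such that $\operatorname{Gal}(\mathcal{L}/\mathcal{K})^u=1$ for $u>b$. Then for $0\le n\le j$,
\[
\delta_n:=\partial(\mathcal{L}_n/\mathcal{K}_n)\le(b+1)\,p^{\,b+2-n}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal{N}\supset\mathcal{L}_n$ be finite Galois over $\mathcal{K}$ with group $\Gamma$, and let $H$ and $H_{\mathcal{L}}$ be the subgroups fixing $\mathcal{K}_n$ and $\mathcal{L}$; then $H\cap H_{\mathcal{L}}$ fixes exactly $\mathcal{L}_n$. By additivity and Lemma~\ref{lem:integral},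
\[
\delta_n=\int_{-1}^\infty\frac{|H\cap\Gamma^u|-|H\cap H_{\mathcal{L}}\cap\Gamma^u|}{|\Gamma^u|}\,du.
\]
For $u>b$ we have $\Gamma^u\subset H_{\mathcal{L}}$ by compatibility with quotients, so the integrand vanishes. For $u\le b$ we have $\Gamma^u\supset\Gamma^b$, and the integrand is at most
\[
\frac{|H\cap\Gamma^u|}{|\Gamma^u|}=\frac{|H|}{|H\Gamma^u|}\le\frac{|H|}{|H\Gamma^b|}=\frac1\nu,\qquad\nu=[\mathcal{K}_n:\mathcal{M}],
\]
where $\mathcal{M}\subset\mathcal{K}_n$ is the fixed field of the group $H\Gamma^b$. So $\delta_n\le(b+1)/\nu$, and it remains to show that $\nu$ is large. In Lemma~\ref{lem:integral} for $\mathcal{M}$ the integrand is at most $1$ and vanishes for $u\ge b$, so $\partial(\mathcal{M}/\mathcal{K})\le b+1$. With Lemma~\ref{lem:tower} and \eqref{eq:diffbound},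
\[
n=\partial(\mathcal{K}_n/\mathcal{M})+\partial(\mathcal{M}/\mathcal{K})<v(\nu)+b+2.
\]
Hence $\nu\ge p^{v(\nu)}>p^{\,n-b-2}$.
\end{proof}

\subsection*{Deep automorphisms}
The different of $\mathcal{L}_j/\mathcal{L}_{j-1}$ is now known to be almost $1$. It is a sum of at most $q-1$ terms, each at most $1/(q-1)$. So all $q-1$ terms are present, and each is almost $1/(q-1)$.

\begin{proposition}\label{prop:deep}
Let $\mathcal{L}/\mathcal{K}$ be finite Galois, let $b$ be as in Lemma~\ref{lem:delta}, and let $Y_0,\dots,Y_j$ be a division chain whose length satisfies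
\begin{equation}\label{eq:level}
(b+1)\,p^{\,b+3-j}+q^{-j}\le\gamma.
\end{equation}
For each $T\in\widehat{\mathcal{G}}[p]$ there is $s\in\operatorname{Gal}(\overline{\mathcal{K}}/\mathcal{L}_{j-1})$ with $sY_j=Y_j+T$. For each such $s$:
\begin{enumerate}
\item[(a)] $v(sy-y)\ge\gamma$ for $y\in\mathcal{O}_{\mathcal{L}_j}$;
\item[(b)] $v(sy/y-1)\ge\gamma$ for $y\in\mathcal{L}_j^*$;
\item[(c)] for every test group $\mathcal{H}$ and every $Q\in\mathcal{H}(\mathcal{L}_j)$, the point $sQ-Q$ lies in $\widehat{\mathcal{H}}$ and $v(sQ-Q)\ge\gamma$.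
\end{enumerate}
\end{proposition}

\begin{proof}
Computing $\partial(\mathcal{L}_j/\mathcal{K}_{j-1})$ through $\mathcal{L}_{j-1}$ and through $\mathcal{K}_j$ gives
\[
\partial(\mathcal{L}_j/\mathcal{L}_{j-1})=\delta_j+1-\delta_{j-1}\ge1-\delta_{j-1},
\]
and $\delta_{j-1}\le\gamma-q^{-j}$ by Lemma~\ref{lem:delta} and \eqref{eq:level}. By (F3), an embedding of $\mathcal{L}_j=\mathcal{L}_{j-1}(t_j)$ over $\mathcal{L}_{j-1}$ sends $Y_j$ to $Y_j+T$ for some $T\in\widehat{\mathcal{G}}[p]$, and it is determined by $T$. Let $\mathcal{S}$ be the set of $T$ that occur, and $s_T$ the corresponding embeddings. Let $\varpi$ be a uniformizer of $\mathcal{L}_j$. Every $y\in\mathcal{O}_{\mathcal{L}_j}$ is a polynomial in $\varpi$ over $\mathcal{O}_{\mathcal{L}_{j-1}}$, so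
\begin{equation}\label{eq:unif}
v(s_Ty-y)\ge v(s_T\varpi-\varpi).
\end{equation}
For $y=t_j$ and $T\ne0$ this yields $v(s_T\varpi-\varpi)\le v(T)=\frac1{q-1}$, by (F1) and (F4). On the other hand \eqref{eq:diffsum} gives $\sum_{0\ne T\in\mathcal{S}}v(s_T\varpi-\varpi)\ge1-\delta_{j-1}$. Therefore $|\mathcal{S}|-1\ge(q-1)(1-\delta_{j-1})>q-1-\frac12$, so $\mathcal{S}=\widehat{\mathcal{G}}[p]$, and any extension of $s_T$ to $\overline{\mathcal{K}}$ is an automorphism as required. For each $T\ne0$, bounding the other $q-2$ terms of the sum from above gives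
\[
v(s_T\varpi-\varpi)\ge1-\delta_{j-1}-\frac{q-2}{q-1}=2\gamma-\delta_{j-1}\ge\gamma+q^{-j}.
\]
For $T=0$ the map $s$ is the identity on $\mathcal{L}_j$ and there is nothing to prove. For $T\neq0$, (a) follows from \eqref{eq:unif}. Since $\mathcal{L}_j\supset\mathcal{K}_j$, we have $v(\varpi)\le q^{-j}$, so $v(s\varpi/\varpi-1)\ge\gamma$. For a unit $w$, (a) gives $v(sw/w-1)\ge\gamma$. Writing $y=\varpi^nw$ and using that $\{1+z:v(z)\ge\gamma\}$ is a group, we obtain (b).

For $\mathcal{H}=\mathbb{G}_m$, (c) is (b). Let $\mathcal{H}$ be an elliptic curve with Weierstrass model $\mathcal{E}$ over $\mathcal{W}$, and let $I=\{z\in\mathcal{O}:v(z)\ge\gamma\}$. Scaling projective coordinates, we have $Q\in\mathcal{E}(\mathcal{O}_{\mathcal{L}_j})$. By (a), $s$ and the inclusion induce the same $\mathcal{W}$-algebra homomorphism $\mathcal{O}_{\mathcal{L}_j}\to\mathcal{O}/I$. So $sQ$ and $Q$ have the same image in the group $\mathcal{E}(\mathcal{O}/I)$, and $R=sQ-Q$ maps to the origin $[0:1:0]$ of $\mathcal{E}(\mathcal{O}/I)\subset\mathbb{P}^2(\mathcal{O}/I)$. In particular $R$ reduces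 to the origin modulo $\mathfrak{m}$, so $R\in\widehat{\mathcal{H}}$. If $R\ne0$, then $R=[x:y:1]=[t(R):-1:-1/y]$ with $t(R),1/y\in\mathfrak{m}$, and equality with $[0:-1:0]$ modulo $I$ means $t(R),1/y\in I$.
\end{proof}

The constant $\gamma$ does not depend on $\mathcal{L}$ or on the chain; only the level from which \eqref{eq:level} holds depends on $\mathcal{L}$.

\section{Points close to the origin}\label{sec:height}

Proposition~\ref{prop:deep} produces points that are $p$-adically close to the origin. We show that such a point has height bounded below unless it is torsion, and bounded order if it is torsion.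

\begin{lemma}\label{lem:height}
Let $\mathcal{H}$ be a test group and $\rho>0$. There is $c_1>0$, depending only on $k$, $\iota_k$, $\mathcal{H}$, $\rho$ and $\gamma$, with the following property. Let $N/k$ be a finite extension and $R\in\mathcal{H}(N)$ a non-torsion point. If a proportion at least $\rho$ of the embeddings $\iota:N\to\overline{\mathbb{Q}}_p$ extending $\iota_k$ satisfy $\iota R\in\widehat{\mathcal{H}}$ and $v(\iota R)\ge\gamma$, then $\hat h(R)\ge c_1$.
\end{lemma}

\begin{proof}
The embeddings in question form a proportion at least $\rho'=\rho/[k:\mathbb{Q}]$ of all embeddings $N\to\overline{\mathbb{Q}}_p$. Closeness of order $\gamma$ may be too weak to beat the constants in (H2), so we first multiply by a power of $p$. By (F2), if $v(P)\ge\gamma'\ge\gamma$, then $v([p]P)\ge\gamma'+\min(1,(p-1)\gamma)$. Given $V>0$, there is therefore an integer $\mu$, depending only on $V$, $p$ and $\gamma$, such that $S=[p^\mu]R$ satisfies $v(\iota S)\ge V$ for these $\iota$. Also $S\ne0$, as $R$ is not torsion.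

For $\mathcal{H}=\mathbb{G}_m$ choose $V$ with $\rho'V\log p=1+\log2$. By (H4), (H2) and (H1), $1+\log2\le h(S-1)\le p^\mu h(R)+\log2$, so $h(R)\ge p^{-\mu}$. For an elliptic curve choose $V>0$ with $2\rho'V\log p\ge2+\kappa$. Since $v(x(\iota S))=-2v(\iota S)\le-2V$, we get $2+\kappa\le h(x(S))\le2p^{2\mu}\hat h(R)+\kappa$, so $\hat h(R)\ge p^{-2\mu}$.
\end{proof}

\begin{lemma}\label{lem:torsion}
If $\theta\in\widehat{\mathcal{H}}$ is torsion and $v(\theta)\ge\gamma$, then $[p^2]\theta=0$.
\end{lemma}

\begin{proof}
By (F4) the order of $\theta$ is a power $p^n$. If $n\ge3$, then $v(\theta)\le\frac1{p^2(p-1)}<\frac1{2(p^2-1)}\le\gamma$, because $p^2>2p+2$.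
\end{proof}

The exponent $2$ is needed when $q=p^2$ and $q_{\mathcal{H}}=p$: points of order $p^2$ then have valuation $\frac1{p(p-1)}>\gamma$.

We can now fix the data of Proposition~\ref{prop:step}. Let $M_0$ be generated over $k$ by the coordinates of all points of $\mathcal{G}_l[p_i^2]$, for all $i$ and $l$. Let $c_1(i,l)$ be the constant of Lemma~\ref{lem:height} for the prime $p_i$, the test group $\mathcal{G}_l$ and $\rho=p_i^{-2}$, and put
\[
c=\tfrac14\min_{i,l}c_1(i,l).
\]

\section{Proof of Proposition~\ref{prop:step}}\label{sec:step}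

Let $M$, $i$ and $\varepsilon$ be given, and keep the notation of Section~\ref{sec:local}. The choices are made in the order: a level $a_0$, an auxiliary field $M'$, the base point $Z$, the top level $a$.

\subsection*{The level $a_0$ and the field $M'$}
Since $M/k$ is Galois, the field $\iota(M)$ is the same for all $\iota$ extending $\iota_k$, and $\mathcal{L}=\iota(M)\mathcal{K}$ is a finite Galois extension of $\mathcal{K}$. Let $b$ be as in Lemma~\ref{lem:delta}, and choose $a_0\ge1$ such that \eqref{eq:level} holds for all $j>a_0$.

The descent will carry a small point down to level $a_0$, where its degree over $k$ is at most $[M:k]\,p^{ra_0}$. This bound does not involve $Z$, so the possible small points at level $a_0$ can be listed before $Z$ is chosen. By (H3), the set of points $Q\in\mathcal{G}_l(\overline{k})$, over all $l$, with $\hat h(Q)<c$ and $[k(Q):k]\le[M:k]\,p^{ra_0}$ is finite. Let $M'$ be generated over $M$ by their coordinates.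

\subsection*{The base point}
We want $x_0\in k$ that satisfies the congruence of Lemma~\ref{lem:base} and
\begin{equation}\label{eq:hilbert}
\alpha_{a_0}(x)-x_0\beta_{a_0}(x)\text{ is irreducible over }M',\qquad D(x_0)\text{ is not a square in }M'.
\end{equation}
The first condition makes the bottom of the tower disjoint from $M'$; the second produces the automorphism $X\mapsto-X$. We use Hilbert's irreducibility theorem in the following form: if $g_1,g_2\in k(z)[y]$ are monic and irreducible, there are infinitely many $z_0\in k$ at which their coefficients are defined and for which $g_1(z_0,y)$ and $g_2(z_0,y)$ are irreducible over $k$. Two adjustments are needed: irreducibility must hold over $M'$ while $z_0$ lies in $k$, and the congruence must be built in.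

\begin{lemma}\label{lem:hilbert}
Let $M'/k$ be finite and let $f_1,f_2\in M'(z)[x]$ be monic and irreducible. There are infinitely many $z_0\in k$ at which the coefficients of $f_1,f_2$ are defined and for which $f_1(z_0,x)$ and $f_2(z_0,x)$ are irreducible over $M'$.
\end{lemma}

\begin{proof}
Let $f$ be one of the two polynomials, $\xi$ a root of $f$, $M'=k(\mu)$, $\omega$ a primitive element of $M'(z,\xi)$ over $k(z)$, and $g\in k(z)[y]$ the monic minimal polynomial of $\omega$. Then $\omega$ is a polynomial in $\mu,\xi$, and $\mu,\xi$ are polynomials in $\omega$, with coefficients in $k(z)$. Let $0\ne\psi\in k[z]$ be a common denominator of these coefficients and of those of $f$ and $g$; for $f$, replace denominators in $M'[z]$ by their norms. With $\Lambda=k[z,1/\psi]$ and $\Lambda'=\Lambda[\mu]=M'[z,1/\psi]$ we have $f\in\Lambda'[x]$, $g\in\Lambda[y]$ and $\Lambda'[\xi]=\Lambda[\omega]$. As $f$ and $g$ are monic minimal polynomials, division with remainder gives $\Lambda'[\xi]\cong\Lambda'[x]/(f)$ and $\Lambda[\omega]\cong\Lambda[y]/(g)$. For $z_0\in k$ with $\psi(z_0)\ne0$,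 reduction modulo $z-z_0$ yields a ring isomorphism $M'[x]/(f(z_0,x))\cong k[y]/(g(z_0,y))$. If $g(z_0,y)$ is irreducible over $k$, both rings are fields and $f(z_0,x)$ is irreducible over $M'$. Now apply Hilbert's theorem to the polynomials $g_1,g_2$ attached to $f_1,f_2$.
\end{proof}

For the congruence we use a rational function all of whose values on $k$ satisfy it. Let $\eta\in k$ be a $\mathfrak{p}$-unit that is not a square modulo $\mathfrak{p}$, and put
\[
\chi(z)=x_*+\frac{p^{n_*}}{\eta-z^2}\in k(z).
\]
If $z_0\in k$ is $\mathfrak{p}$-integral, then $\eta-z_0^2$ is a $\mathfrak{p}$-unit; otherwise it has negative valuation. In both cases $1/(\eta-z_0^2)$ is $\mathfrak{p}$-integral, so $\chi(z_0)$ satisfies the congruence of Lemma~\ref{lem:base}.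

It remains to show that $f_1=\alpha_{a_0}(x)-\chi\,\beta_{a_0}(x)$ and $f_2=x^2-D(\chi)$ are irreducible over $M'(z)$. The element $\chi$ is transcendental over $M'$, and $M'(z)=M'(\chi)(\sqrt{\phi})$ with $\phi=\eta-p^{n_*}/(\chi-x_*)$; this extension is quadratic, as $\phi$ has a simple pole at $\chi=x_*$. The polynomial $f_1$ is linear in $\chi$ with coprime coefficients, so it is irreducible in $M'[\chi,x]$, and in $M'(\chi)[x]$ by Gauss's lemma. A root of $f_1$ has odd degree $p^{ra_0}$ over $M'(\chi)$, so it has the same degree over the quadratic extension $M'(z)$. If $D(\chi)=(\phi_1+\phi_2\sqrt\phi)^2$ with $\phi_1,\phi_2\in M'(\chi)$, then $\phi_1\phi_2=0$, so $D(\chi)$ or $D(\chi)\phi$ is a square in $M'(\chi)$. The first is not, because $D$ is squarefree and non-constant. The second is not, because $D(x_*)\ne0$ by Lemma~\ref{lem:base}, so that $D(\chi)\phi$ has a simple pole at $\chi=x_*$. Lemma~\ref{lem:hilbert} now provides $z_0\in k$ such that $x_0=\chi(z_0)$ satisfies \eqref{eq:hilbert}.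

\subsection*{The tower}
Let $Z$ be a point above $x_0$; it is not torsion by Lemma~\ref{lem:base}. Choose $a>a_0$ with $p^{-ra}\hat h(Z)<\varepsilon$ and a point $X_a$ with $[p^a]X_a=Z$. Put
\[
X_j=[p^{a-j}]X_a,\qquad x_j=\pi(X_j)\quad(0\le j\le a),\qquad\Phi=k(x_a).
\]
Then $X_0=Z$, $k(x_{j-1})\subset k(x_j)$, and $x_j$ is a root of $\alpha_j(x)-x_0\beta_j(x)$, so $[k(x_j):k]\le p^{rj}$. The point $X=X_a$ is not torsion, has height $p^{-ra}\hat h(Z)<\varepsilon$, and has degree at most $2$ over $\Phi$. This is (C).

\subsection*{The bottom of the tower}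
By \eqref{eq:hilbert}, $[M'(x_{a_0}):M']=p^{ra_0}$ is odd and $\sqrt{D(x_0)}$ has degree $2$ over $M'$, so $\sqrt{D(x_0)}\notin M'(x_{a_0})$. But $\sqrt{D(x_0)}\in k(Z)\subset k(X_{a_0})$, so $[M'(X_{a_0}):M']=2p^{ra_0}$. Degrees over the subfield $M$ are at least as large, and they are bounded above by the same numbers. Hence
\begin{equation}\label{eq:bottom}
[M(x_{a_0}):M]=p^{ra_0},\qquad[M(X_{a_0}):M]=2p^{ra_0},\qquad M'\cap M(x_{a_0})=M,
\end{equation}
the last by Lemma~\ref{lem:disjoint}.

\subsection*{From local to global automorphisms}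

\begin{lemma}\label{lem:global}
Let $a_0<j\le a$, let $T\in\mathcal{G}[p]$, and let $\iota:\overline{k}\to\overline{\mathbb{Q}}_p$ extend $\iota_k$ with $\iota T\in\widehat{\mathcal{G}}$.
\begin{enumerate}
\item[(a)] There is $\sigma\in G_{M(X_{j-1})}$ with $\sigma X_j=X_j+T$.
\item[(b)] For every $\sigma\in G_M$ with $\sigma X_j=X_j+T$, every test group $\mathcal{H}$ and every $Q\in\mathcal{H}(M(X_j))$, we have $\iota(\sigma Q-Q)\in\widehat{\mathcal{H}}$ and $v(\iota(\sigma Q-Q))\ge\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\iota X_j\in\mathcal{G}(\mathcal{O})$; for $\mathbb{G}_m$ this holds because $\iota Z$ is a unit. Let $C\in\mathcal{G}(\mathcal{W})$ have the same reduction as $\iota X_j$, and put $Y_j=\iota X_j-C\in\widehat{\mathcal{G}}$ and $Y_n=[p^{j-n}]Y_j$. The reduction of $C$ is killed by $p^j$, since $[p^j]\iota X_j=\iota Z$ reduces to $0$. So the reduction of $[p^{j-1}]C\in\mathcal{G}(\mathcal{W})$ is killed by $p$, and Lemma~\ref{lem:base} shows that $Y_0=\iota Z-[p]([p^{j-1}]C)$ lies in $\widehat{\mathcal{G}}(p\mathcal{W})$ and has valuation $1$.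 Thus $Y_0,\dots,Y_j$ is a division chain, and \eqref{eq:level} holds. Proposition~\ref{prop:deep} gives $s\in\operatorname{Gal}(\overline{\mathcal{K}}/\mathcal{L}_{j-1})$ with $sY_j=Y_j+\iota T$. As $s$ fixes $C$, we have $s(\iota X_j)=\iota X_j+\iota T$.

(a) The field $\iota(\overline{k})$ consists of all elements of $\overline{\mathcal{K}}$ that are algebraic over $\mathbb{Q}$, so $s$ preserves it, and $\sigma=\iota^{-1}s\iota$ is an automorphism of $\overline{k}$. It fixes $M$ because $\iota(M)\subset\mathcal{L}$, it fixes $X_{j-1}$ because $\iota X_{j-1}=[p]C+Y_{j-1}\in\mathcal{G}(\mathcal{L}_{j-1})$, and it sends $X_j$ to $X_j+T$.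

(b) For any $\sigma$ as in (b), the maps $\iota\sigma$ and $s\iota$ agree on $M$ and on $X_j$, hence on $M(X_j)$. So $\iota(\sigma Q-Q)=s(\iota Q)-\iota Q$. Since $\iota X_j=C+Y_j\in\mathcal{G}(\mathcal{L}_j)$, we have $\iota Q\in\mathcal{H}(\mathcal{L}_j)$, and Proposition~\ref{prop:deep}(c) applies.
\end{proof}

Part (b) is stated for every $\sigma$ because the height bound needs one global automorphism $\sigma$ and many embeddings $\iota$.

\subsection*{Degrees, and proof of (A)}
Let $a_0<j\le a$. As $\mathcal{G}[p]\subset\mathcal{G}(M)$, the map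
\begin{equation}\label{eq:kummer}
G_{M(X_{j-1})}\to\mathcal{G}[p],\qquad\sigma\mapsto\sigma X_j-X_j,
\end{equation}
is a homomorphism with kernel $G_{M(X_j)}$. By Lemma~\ref{lem:global}(a) its image contains $\mathcal{D}$, so it is surjective by Lemma~\ref{lem:directions}, and $[M(X_j):M(X_{j-1})]=p^r$. With \eqref{eq:bottom} we get $[M(X_a):M]=2p^{ra}$. Since $[M(X_a):M(x_a)]\le2$ and $[M(x_a):M]\le[k(x_a):k]\le p^{ra}$, all these inequalities are equalities. This proves (A). It also shows that there is $g\in G_{M(x_a)}$ with $gX_a\ne X_a$; then $gX_a=-X_a$, and so $gX_j=-X_j$ for all $j$.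

\subsection*{Descent}

\begin{lemma}\label{lem:descent}
Let $a_0<j\le a$, let $\mathcal{H}$ be a test group, and let $Q\in\mathcal{H}(M(x_j))$ with $\hat h(Q)<c$. Then $Q\in\mathcal{H}(M(x_{j-1}))$.
\end{lemma}

\begin{proof}
Let $T\in\mathcal{D}$, let $\sigma\in G_{M(X_{j-1})}$ satisfy $\sigma X_j=X_j+T$, and put $\theta=\sigma Q-Q$.

\emph{The point $\theta$ is killed by $p^2$.} Let $N$ be the Galois closure of $M(X_a)$ over $k$; then $\theta\in\mathcal{H}(N)$. By Lemmas~\ref{lem:directions} and~\ref{lem:global}(b), a proportion at least $p^{-2}$ of the embeddings $\iota$ of $N$ extending $\iota_k$ satisfy $\iota\theta\in\widehat{\mathcal{H}}$ and $v(\iota\theta)\ge\gamma$. By (H1), $\hat h(\theta)\le4\hat h(Q)<4c$, which is at most the constant $c_1$ of Lemma~\ref{lem:height}. So $\theta$ is torsion, and Lemma~\ref{lem:torsion}, applied to $\iota\theta$ for one such $\iota$, gives $[p^2]\theta=0$. Hence $\theta\in\mathcal{H}(M_0)\subset\mathcal{H}(M)$, and $\theta$ is fixed by $\sigma$ and by $g$.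

\emph{The point $\theta$ is zero.} The automorphisms $g,\sigma$ fix $M$ and hence $T$. We have $g\sigma g^{-1}X_j=g\sigma(-X_j)=g(-X_j-T)=X_j-T$, and $\sigma^{-1}X_j=X_j-T$ because $\sigma(X_j-T)=X_j$. So $g\sigma g^{-1}$ and $\sigma^{-1}$ agree on $M(X_j)$. Since $gQ=Q$,
\[
\theta=g\theta=g\sigma g^{-1}Q-Q=\sigma^{-1}Q-Q=-\sigma^{-1}(\sigma Q-Q)=-\theta.
\]
Thus $[2]\theta=0=[p^2]\theta$, and $\theta=0$ because $p$ is odd.

\emph{Conclusion.} The stabilizer of $Q$ in $G_{M(X_{j-1})}$ contains the kernel of \eqref{eq:kummer}, and its image contains the generating set $\mathcal{D}$. So $G_{M(X_{j-1})}$ fixes $Q$. Let $\tau\in G_{M(x_{j-1})}$. Then $\tau X_{j-1}=\pm X_{j-1}$, so $\tau$ or $\tau g$ lies in $G_{M(X_{j-1})}$. As $\tau gQ=\tau Q$, we get $\tau Q=Q$ in both cases.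
\end{proof}

\subsection*{Proof of (B)}
Let $Q\in\mathcal{G}_l(M\Phi)=\mathcal{G}_l(M(x_a))$ with $\hat h(Q)<c$. Applying Lemma~\ref{lem:descent} for $j=a,a-1,\dots,a_0+1$ gives $Q\in\mathcal{G}_l(M(x_{a_0}))$. Then $[k(Q):k]\le[M:k]\,p^{ra_0}$, so $Q\in\mathcal{G}_l(M')$ by the definition of $M'$. By \eqref{eq:bottom}, $Q\in\mathcal{G}_l(M)$. This completes the proof of Proposition~\ref{prop:step}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{GHP}
Robert Grizzard, Philipp Habegger, Lukas Pottmeyer,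
\emph{Small points and free abelian groups},
arXiv:1408.4915 (2014).

\bibitem{Lang}
Lang, \emph{Elliptic Functions}.

\bibitem{SerreAbelian}
Serre, \emph{Abelian $\ell$-adic representations and elliptic curves}.

\bibitem{SerreLocal}
Serre, \emph{Local Fields}.

\end{thebibliography}
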